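# Invariant chains of ideals with oscillating projective dimension and regularity

## 1. Ideals invariant under permutations or increasing maps

Throughout, $K$ is a field, $\mathbb N=\{1,2,\dots\}$, $[n]=\{1,\dots,n\}$, $R=K[x_i\mid i\in\mathbb N]$, and $R_n=K[x_1,\dots,x_n]$ for $n\ge1$, with the standard grading. Let $\mathrm{Sym}$ be the group of permutations of $\mathbb N$ that fix all but finitely many elements. Let $\mathrm{Inc}$ be the monoid of strictly increasing maps $\pi:\mathbb N\to\mathbb N$. Both act on $R$ by $K$-algebra endomorphisms via $\pi(x_i)=x_{\pi(i)}$. For $m\le n$ put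
$$\mathrm{Sym}_{m,n}=\mathrm{Sym}(n)\ (\text{permutations of }[n]),\qquad \mathrm{Inc}_{m,n}=\{\pi\in\mathrm{Inc}\mid \pi(m)\le n\}.$$
If $\Pi$ is $\mathrm{Sym}$ or $\mathrm{Inc}$ and $\pi\in\Pi_{m,n}$, then $\pi(R_m)\subseteq R_n$. Only the injection $\pi|_{[m]}:[m]\to[n]$ matters for this. For example, the elements of $\mathrm{Inc}_{2,3}$ restrict to $[2]$ in three ways: $(1,2)\mapsto(1,2),(1,3),(2,3)$.

**Definition 1.** A sequence $(I_n)_{n\ge1}$ of ideals $I_n\subseteq R_n$ is a *$\Pi$-invariant chain* if $\pi(I_m)\subseteq I_n$ for all $m\le n$ and all $\pi\in\Pi_{m,n}$.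

**Example 1.** Let $J_n=(x_ix_j\mid 1\le i<j\le n)$, so $J_1=0$. This is a $\mathrm{Sym}$-invariant chain. The ideals $(x_ix_j^2\mid 1\le i<j\le n)$ form an $\mathrm{Inc}$-invariant chain, because an increasing $\pi$ with $\pi(m)\le n$ sends $x_ix_j^2$ with $i<j\le m$ to $x_{\pi(i)}x_{\pi(j)}^2$ with $\pi(i)<\pi(j)\le n$. This chain is not $\mathrm{Sym}$-invariant: the transposition of $1$ and $2$ sends $x_1x_2^2$ to $x_1^2x_2\notin(x_1x_2^2)$.

Every $\mathrm{Sym}$-invariant chain is $\mathrm{Inc}$-invariant. Indeed, for $\pi\in\mathrm{Inc}_{m,n}$ the injection $\pi|_{[m]}:[m]\to[n]$ extends to an element of $\mathrm{Sym}(n)$, and this element acts on $R_m$ as $\pi$ does.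

It is known that every $\Pi$-invariant chain stabilizes: there is an $r$ such that $I_n$ is generated by $\Pi_{m,n}(I_m)$ for all $n\ge m\ge r$. For $(J_n)$ one can take $r=2$. So a chain is a finite amount of data, and it makes sense to ask how invariants of $I_n$ vary with $n$.

## 2. Projective dimension, regularity, and eventually linear functions

**Definition 2.** Let $M\ne0$ be a finitely generated graded $R_n$-module with minimal graded free resolution $F_\bullet$, $F_i=\bigoplus_jR_n(-j)^{\beta_{i,j}}$. Then $\operatorname{pd}M=\max\{i\mid F_i\neq0\}$, and the Castelnuovo–Mumford regularity is $\operatorname{reg}M=\max\{j-i\mid\beta_{i,j}\ne0\}$.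

**Example 2.** Let $I_n=(x_1^2,\dots,x_n^2)$, a $\mathrm{Sym}$-invariant chain. The Koszul complex on $x_1^2,\dots,x_n^2$ is the minimal resolution of $R_n/I_n$, with $F_i=R_n(-2i)^{\binom ni}$. So $\operatorname{pd}R_n/I_n=n$ and $\operatorname{reg}R_n/I_n=n$. Removing $F_0$ gives $\operatorname{pd}I_n=n-1$ and $\operatorname{reg}I_n=n+1$.

We use the following textbook facts. Let $\mathfrak m=(x_1,\dots,x_n)$, let $H^i_{\mathfrak m}$ be local cohomology, and write $\operatorname{end}V=\max\{d\mid V_d\ne0\}$ for a graded module $V$ of finite length (with $\operatorname{end}0=-\infty$).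

1. (F1) If $0\ne I\subsetneq R_n$ is homogeneous, then $\operatorname{pd}I=\operatorname{pd}R_n/I-1$ and $\operatorname{reg}I=\operatorname{reg}R_n/I+1$.
2. (F2) Auslander–Buchsbaum: $\operatorname{pd}M=n-\operatorname{depth}M$.
3. (F3) $\operatorname{depth}M$ and $\dim M$ are the smallest and the largest $i$ with $H^i_{\mathfrak m}(M)\ne0$, and $\operatorname{reg}M=\max\{i+j\mid H^i_{\mathfrak m}(M)_j\ne0\}$. If $V$ has finite length, then $H^0_{\mathfrak m}(V)=V$ and $H^i_{\mathfrak m}(V)=0$ for $i>0$, so $\operatorname{reg}V=\operatorname{end}V$.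
4. (F4) If a linear form $\ell$ is a nonzerodivisor on $M$, then $\operatorname{reg}M=\operatorname{reg}M/\ell M$, and $\dim_K(M/\ell M)_d=\dim_KM_d-\dim_KM_{d-1}$.
5. (F5) A short exact sequence of graded modules gives a long exact sequence of local cohomology.

**Definition 3.** A function $f(n)$ is *eventually a linear function in $n$* if there are constants $a,b$ with $f(n)=an+b$ for all $n\gg0$.

**Example 3.** The functions of Example 2 are eventually linear. The function equal to $n-2$ for odd $n$ and $n-1$ for even $n$ is not: if $f(n)=an+b$ for $n\gg0$, then $n-1-f(n)$ is linear for $n\gg0$, and here it is also bounded, so it would be constant for $n\gg0$. But it takes both values $0$ and $1$ infinitely often. In the same way, a bounded function that takes two different values infinitely often is not eventually linear.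

## 3. The linearity conjecture for $\operatorname{pd}I_n$ and $\operatorname{reg}I_n$

The following conjecture is taken from Dinh Van Le and Hop D. Nguyen, "On regularity and projective dimension of invariant chains of monomial ideals", arXiv:2206.15141 (2022).

**Conjecture.** Let $\Pi=\mathrm{Sym}$ or $\Pi=\mathrm{Inc}$ and let $(I_n)_{n\ge1}$ be a $\Pi$-invariant chain of proper homogeneous ideals, with $I_n\ne0$ for $n\gg0$. Then (i) $\operatorname{pd}I_n$ is eventually a linear function in $n$, and (ii) $\operatorname{reg}I_n$ is eventually a linear function in $n$.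

In plain words: the ideals $I_n$ all look alike, so do their two basic homological invariants grow along a straight line? We prove or disprove each part.

Example 2 agrees with the conjecture. Here are two more cases by hand, for $n\ge2$.

**Example 4.** Take $J_n=(x_ix_j\mid i<j)$, the ideal of the union of the $n$ coordinate axes, and $A=R_n/J_n$. A basis of $A$ consists of $1$ and the powers $x_i^t$, $t\ge1$. Let $\ell=x_1+\dots+x_n$. For $g=c+\sum_{i,\,t\ge1}c_{i,t}x_i^t$ we get $\ell g=\sum_i\bigl(c\,x_i+\sum_{t\ge1}c_{i,t}x_i^{t+1}\bigr)$, so $\ell g=0$ forces $g=0$. Thus $\ell$ is a nonzerodivisor. The Hilbert function of $A$ is $1,n,n,n,\dots$, so $\dim A=\operatorname{depth}A=1$. The Hilbert function of $A/\ell A$ is $1,n-1,0,\dots$, so $\operatorname{reg}A=1$. Hence $\operatorname{pd}J_n=n-2$ and $\operatorname{reg}J_n=2$.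

**Example 5.** Take $\mathfrak m_nJ_n$ with $\mathfrak m_n=(x_1,\dots,x_n)$, again a $\mathrm{Sym}$-invariant chain. It differs from $J_n$ only by the finite-length module $V=J_n/\mathfrak m_nJ_n\ne0$, which lives in degree $2$. From $0\to V\to R_n/\mathfrak m_nJ_n\to A\to0$ and (F3), (F5) we get $H^0_{\mathfrak m}(R_n/\mathfrak m_nJ_n)=V$ and $H^1_{\mathfrak m}(R_n/\mathfrak m_nJ_n)=H^1_{\mathfrak m}(A)$. So the depth is $0$ and the regularity of $R_n/\mathfrak m_nJ_n$ is $\max(2,1)=2$. Hence $\operatorname{pd}\mathfrak m_nJ_n=n-1$ and $\operatorname{reg}\mathfrak m_nJ_n=3$.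

All these functions are linear. But Examples 4 and 5 suggest a switch: an ideal defining a one-dimensional Cohen–Macaulay ring has projective dimension $n-2$, and removing a nonzero finite-length piece raises it to $n-1$. If we find an invariant chain in which the removed piece vanishes for infinitely many $n$ and is nonzero for infinitely many $n$, then (i) fails. This can be done, and the regularity can be made to switch at the same time.

For $\beta\in K$ put $[m]_\beta=1+\beta+\dots+\beta^{m-1}$. Then $[a+b]_\beta=[a]_\beta+\beta^a[b]_\beta$. For example, $[3]_{-1}=1$ and $[4]_{-1}=0$.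

**Theorem A.** Let $\operatorname{char}K\ne2$, $\beta\in K\setminus\{0\}$. There is an $\mathrm{Inc}$-invariant chain $(I_n)$ of proper homogeneous ideals ($\mathrm{Sym}$-invariant if $\beta=1$), $I_n\ne0$ for $n\ge2$, such that for all $n\ge7$
$$(\operatorname{pd}I_n,\operatorname{reg}I_n)=\begin{cases}(n-2,\;7)&\text{if }[n-6]_\beta\ne0,\\(n-1,\;8)&\text{if }[n-6]_\beta=0.\end{cases}$$

**Theorem B.** Let $\operatorname{char}K=2$. There is a $\mathrm{Sym}$-invariant chain $(I_n)$ of proper homogeneous ideals, $I_n\ne0$ for $n\ge2$, such that for all $n\ge6$: $(\operatorname{pd}I_n,\operatorname{reg}I_n)=(n-2,6)$ if $n$ is odd and $(n-1,7)$ if $n$ is even.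

**Corollary C.** Both (i) and (ii) are false. For $\Pi=\mathrm{Inc}$ both fail over every field $K$. For $\Pi=\mathrm{Sym}$ both fail over every field of positive characteristic. Moreover:

1. If $m\ge2$ and $K$ is a field with $\operatorname{char}K\ne2$ that contains a primitive $m$-th root of unity, then there is an $\mathrm{Inc}$-invariant chain for which $n-\operatorname{pd}I_n$ and $\operatorname{reg}I_n$ are eventually periodic with exact period $m$.
2. For every prime $p$ and every field of characteristic $p$ there is a $\mathrm{Sym}$-invariant chain for which these two functions are eventually periodic with exact period $p$.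

The case $\Pi=\mathrm{Sym}$, $\operatorname{char}K=0$ is not decided here.

## 4. Divided powers and contraction

We shall describe ideals degree by degree through their orthogonal complements. In positive characteristic the right dual objects are divided powers.

**Definition 4.** $D_n$ is the divided power $K$-algebra on $X_1,\dots,X_n$. It has the basis $X^{(u)}=\prod_kX_k^{(u_k)}$, $u\in\mathbb Z_{\ge0}^n$, and the product determined by $X_k^{(a)}X_k^{(b)}=\binom{a+b}aX_k^{(a+b)}$. The ring $R_n$ acts on $D_n$ by contraction: $x^u\circ X^{(v)}=X^{(v-u)}$, which is $0$ if $v-u$ has a negative entry. The pairing of $R_{n,d}$ and $D_{n,d}$ is $\langle x^u,X^{(v)}\rangle=\delta_{uv}$. For a subspace $U\subseteq D_{n,d}$, $U^\perp\subseteq R_{n,d}$ denotes its orthogonal complement.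

**Example 6.** $x_1\circ X_1^{(2)}X_2=X_1X_2$, $x_1^2\circ X_1X_2=0$, and $X_1\cdot X_1=2X_1^{(2)}$. The last product is $0$ in characteristic $2$, although $X_1^{(2)}\neq0$.

The pairing is perfect, so $\dim R_{n,d}/U^\perp=\dim U$, $(U+U')^\perp=U^\perp\cap U'^\perp$, and $U\subseteq U'$ if and only if $U'^\perp\subseteq U^\perp$. Further, $\langle fg,G\rangle=\langle f,g\circ G\rangle$: for $f=x^u$, $g=x^{u'}$, $G=X^{(v)}$ both sides are $1$ if $u+u'=v$ and $0$ otherwise.

Each $x_k\circ$ is a derivation of $D_n$. This needs checking only on $X_k^{(a)}X_k^{(b)}$, where it says $\binom{a+b}a=\binom{a+b-1}{a-1}+\binom{a+b-1}a$.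

For a linear form $L=\sum_ka_kX_k$ put
$$L^{(a)}=\sum_{|e|=a}\ \prod_ka_k^{e_k}X_k^{(e_k)} .$$
For example, $(X_1+\beta X_2)^{(2)}=X_1^{(2)}+\beta X_1X_2+\beta^2X_2^{(2)}$. Directly from the definition, $x_k\circ L^{(a)}=a_kL^{(a-1)}$. If $L$ does not involve $X_i$, sorting by the exponent of $X_i$ gives
$$(L+\gamma X_i)^{(a)}=\sum_{b=0}^a\gamma^bX_i^{(b)}L^{(a-b)}.\tag{1}$$
Also $L\cdot L=\sum_k2a_k^2X_k^{(2)}+2\sum_{k<m}a_ka_mX_kX_m=2L^{(2)}$.

Finally, for $\pi\in\Pi_{n,N}$ let $\pi^*:D_N\to D_n$ be the algebra map with $X_{\pi(k)}^{(e)}\mapsto X_k^{(e)}$ for $k\in[n]$, and $X_j^{(e)}\mapsto0$ for $j\notin\pi([n])$, $e\ge1$. It renames the variables with index in $\pi([n])$ and sets the others to zero. We have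
$$\langle\pi f,G\rangle=\langle f,\pi^*G\rangle\qquad(f\in R_n,\ G\in D_N).$$
Indeed, for $f=x^u$ and $G=X^{(v)}$ both sides equal $1$ if $v_{\pi(k)}=u_k$ for all $k$ and $v_j=0$ for $j\notin\pi([n])$, and equal $0$ otherwise. Clearly $\pi^*(L^{(a)})=(\pi^*L)^{(a)}$. For example, if $\pi(1)=1$ and $\pi(2)=3$ then $\pi^*\bigl((X_1+X_2+X_3)^{(2)}\bigr)=(X_1+X_2)^{(2)}$.

Let $U_d\subseteq D_{n,d}$ be subspaces. If $x_k\circ U_{d+1}\subseteq U_d$ for all $k$ and $d$, then $\bigoplus_dU_d^\perp$ is an ideal, because for $f\in U_d^\perp$ and $G\in U_{d+1}$ we have $\langle x_kf,G\rangle=\langle f,x_k\circ G\rangle=0$. The ideal $J_n$ of Example 4 arises from $U_d=\langle X_1^{(d)},\dots,X_n^{(d)}\rangle$.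

## 5. Thickened coordinate axes

We thicken each axis of Example 4 by nilpotents. The thickening of the $i$-th axis is encoded by a finite-dimensional space $E_i$ in the other variables. The feature that will matter is that elements of $E_i$ may be inhomogeneous.

Fix $s\ge1$. Suppose that for all $n\ge1$ and $i\in[n]$ we have a finite-dimensional space $E_i=E_i^{(n)}$ of (possibly inhomogeneous) elements of the divided power algebra in the $X_k$, $k\in[n]\setminus\{i\}$, such that (the superscript $(n)$ in $E_i^{(n)}$ only records $n$)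

* (E1) $1\in E_i$, and all elements of $E_i$ have degree $\le s$;
* (E2) $x_k\circ E_i\subseteq E_i$ for $k\ne i$;
* (E3) $\pi^*E^{(N)}_{\pi(i)}\subseteq E_i^{(n)}$ for all $\pi\in\Pi_{n,N}$ and $i\in[n]$.

For $E=\sum_jE_{[j]}\in E_i$, with $E_{[j]}$ of degree $j$, put
$$\Theta_{i,d}(E)=\sum_{j\le d}X_i^{(d-j)}E_{[j]}\in D_{n,d}.$$
So $\Theta_{i,d}$ homogenizes $E$ to degree $d$ with divided powers of $X_i$ and drops the components of degree above $d$. For instance, $E=X_2^{(3)}+X_2^{(2)}$ has $\Theta_{1,2}(E)=X_2^{(2)}$, $\Theta_{1,3}(E)=X_2^{(3)}+X_1X_2^{(2)}$ and $\Theta_{1,4}(E)=X_1X_2^{(3)}+X_1^{(2)}X_2^{(2)}$.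

Let $\Theta_{n,d}:\bigoplus_iE_i\to D_{n,d}$ be the sum of the $\Theta_{i,d}$, let $W_{n,d}$ be its image, and let $\kappa_n=\dim\ker\Theta_{n,s}$. Put
$$\hat I_n=\bigoplus_dW_{n,d}^\perp,\qquad I_n=\{f\in R_n\mid\pi f\in\hat I_N\text{ for all }N\ge n,\ \pi\in\Pi_{n,N}\}.$$
The second definition forces invariance: a polynomial belongs to $I_n$ only if all its translates lie in the ideals of thickened axes. The cost is measured by the following space. Let $G_{n,d}\subseteq D_{n,d}$ be the span of all degree-$d$ components $(\pi^*E)_{[d]}$, where $\pi\in\Pi_{n,N}$, $i'\in[N]\setminus\pi([n])$ and $E\in E^{(N)}_{i'}$. We call these the gap elements, since $i'$ lies in a gap of $\pi$. By (E1), $G_{n,d}=0$ for $d>s$.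

**Example 7.** For $E_i=\langle1\rangle$ we get $\Theta_{i,d}(1)=X_i^{(d)}$, so $\hat I_n=J_n$. The only gap element is $1$ in degree $0$, which lies in $W_{n,0}$.

**Proposition 1.** $(I_n)$ is a $\Pi$-invariant chain of proper homogeneous ideals, $I_n\neq0$ for $n\ge2$, and $I_{n,d}=(W_{n,d}+G_{n,d})^\perp$. For $n\ge2$:

(a) $\operatorname{pd}I_n=n-2$ if $G_{n,d}\subseteq W_{n,d}$ for all $d\le s$, and $\operatorname{pd}I_n=n-1$ otherwise.

(b) If $\kappa_n=0$, then $\operatorname{reg}I_n\le s+1$, with equality if $\Theta_{n,s-1}$ is not injective. If $\kappa_n>0$, then $\operatorname{reg}I_n\ge s+2$, with equality if $\kappa_n=1$.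

So the two invariants are reduced to two questions of linear algebra: do the gap elements lie in $W_{n,d}$, and is $\Theta_{n,s}$ injective?

## 6. Depth and regularity of the thickened axes

We prove Proposition 1.

**Step 1. The ideal of one thickened axis.** This step shows that $Q_i=\bigoplus_d\Theta_{i,d}(E_i)^\perp$ is an ideal with the expected properties. For $E\in E_i$ and $k\ne i$,
$$x_i\circ\Theta_{i,d+1}(E)=\Theta_{i,d}(E),\qquad x_k\circ\Theta_{i,d+1}(E)=\Theta_{i,d}(x_k\circ E).\tag{2}$$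
For the first formula, contraction by $x_i$ lowers each $X_i^{(d+1-j)}$ by one and kills the term $j=d+1$. For the second, $x_k$ acts only on the factor $E_{[j]}$, and $x_k\circ E_{[j]}=(x_k\circ E)_{[j-1]}$.

By (2) and (E2), contraction by any variable maps $\Theta_{i,d+1}(E_i)$ into $\Theta_{i,d}(E_i)$, so $Q_i$ is a homogeneous ideal. Next, for $f$ homogeneous of degree $d$ we have $\langle x_if,\Theta_{i,d+1}(E)\rangle=\langle f,\Theta_{i,d}(E)\rangle$ for all $E\in E_i$, so $x_if\in Q_i$ if and only if $f\in Q_i$. Hence $x_i$ is a nonzerodivisor on $R_n/Q_i$. If $k\ne i$, then $x_k^{s+1}\in Q_i$: since elements of $E_i$ have degree $\le s$, every term of $\Theta_{i,s+1}(E)$ contains $X_i$, so the coefficient of $X_k^{(s+1)}$ is $0$. Finally $1\notin Q_i$, since $\Theta_{i,0}(1)=1$. Note that $\hat I_n=\bigcap_iQ_i$, because $W_{n,d}=\sum_i\Theta_{i,d}(E_i)$.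

**Step 2. The chain.** This step shows invariance and computes $I_{n,d}$. Since $\hat I_N$ is a homogeneous ideal and each $\pi$ is a degree-preserving ring homomorphism $R_n\to R_N$, $I_n$ is a homogeneous ideal. Taking $N=n$ and $\pi=\mathrm{id}$ gives $I_n\subseteq\hat I_n\not\ni1$, so $I_n$ is proper. If $\pi\in\Pi_{m,n}$ and $\rho\in\Pi_{n,N}$, then $\rho\pi\in\Pi_{m,N}$. So for $f\in I_m$ we have $\rho(\pi f)\in\hat I_N$ for all such $\rho$, that is, $\pi f\in I_n$. Thus $(I_n)$ is a $\Pi$-invariant chain.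

Now let $f\in R_{n,d}$, $\pi\in\Pi_{n,N}$, $i'\in[N]$, $E\in E_{i'}^{(N)}$. There are two cases. If $i'=\pi(i)$, then $\pi^*X_{i'}^{(b)}=X_i^{(b)}$, so
$$\langle\pi f,\Theta_{i',d}(E)\rangle=\langle f,\pi^*\Theta_{i',d}(E)\rangle=\langle f,\Theta_{i,d}(\pi^*E)\rangle,$$
and this is $0$ if $f\perp W_{n,d}$, by (E3). If $i'\notin\pi([n])$, then $\pi^*$ kills $X_{i'}^{(b)}$ for $b\ge1$. Only $j=d$ survives, and $\langle\pi f,\Theta_{i',d}(E)\rangle=\langle f,(\pi^*E)_{[d]}\rangle$. Hence $f\perp W_{n,d}+G_{n,d}$ implies $f\in I_n$. Conversely, if $f\in I_n$, then $\pi=\mathrm{id}$ gives $f\perp W_{n,d}$ and the second case gives $f\perp G_{n,d}$. Therefore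
$$I_{n,d}=(W_{n,d}+G_{n,d})^\perp .\tag{3}$$

**Step 3. A linear nonzerodivisor on $A=R_n/\hat I_n$.** This step prepares the computation of $\operatorname{reg}A$. Let $\ell=x_1+\dots+x_n$. On $R_n/Q_i$ write $\ell=x_i+\nu$, where $\nu=\sum_{k\ne i}x_k$ is nilpotent and $x_i$ is a nonzerodivisor. If $\ell g=0$, then $x_ig=-\nu g$, so $x_i^tg=(-\nu)^tg=0$ for $t\gg0$, and $g=0$. So $\ell$ is a nonzerodivisor on each $R_n/Q_i$, hence on $A\subseteq\bigoplus_iR_n/Q_i$.

**Step 4. The Hilbert function and regularity of $A$.** This step relates $\operatorname{reg}A$ to injectivity of $\Theta_{n,d}$. We have $H_A(d)=\dim W_{n,d}\le e:=\sum_i\dim E_i$, with equality if and only if $\Theta_{n,d}$ is injective.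

Equality holds for $d\ge2s+1$. Indeed, let $\sum_k\Theta_{k,d}(E^k)=0$ with $E^k\in E_k$. Fix $i$ and pair with $x_i^{s+1}h$, $h\in R_{n,d-s-1}$. For $k\ne i$ we have $x_i^{s+1}h\in Q_k$, so these terms vanish. By (2) the remaining term is $\langle h,\Theta_{i,d-s-1}(E^i)\rangle$. So $\Theta_{i,d-s-1}(E^i)=0$. Since $d-s-1\ge s$, no component of $E^i$ is dropped, and the terms $X_i^{(d-s-1-j)}E^i_{[j]}$ have different exponents of $X_i$. Hence all $E^i_{[j]}=0$, and $E^i=0$.

So $H_A$ is eventually the constant $e\ge1$, and $\dim A=1$. As $\ell$ is a nonzerodivisor, $\operatorname{depth}A=1$ and $A$ is Cohen–Macaulay. The algebra $A/\ell A$ is standard graded and Artinian, with Hilbert function $H_A(d)-H_A(d-1)$, and by (F4) and (F3) $\operatorname{reg}A=\operatorname{reg}A/\ell A=\operatorname{end}(A/\ell A)$. A standard graded algebra that is nonzero in degree $d$ is nonzero in all degrees from $0$ to $d$. So $H_A$ increases strictly up to $d=\operatorname{reg}A$, where it reaches $e$,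 and is constant afterwards. Hence
$$\operatorname{reg}A\le d\iff\Theta_{n,d}\text{ is injective}.\tag{4}$$
If $\kappa_n=1$, then $H_A(s)=e-1$. So $\operatorname{reg}A\ge s+1$, the value $H_A(s+1)$ is larger than $e-1$, hence equal to $e$, and $\operatorname{reg}A=s+1$.

**Step 5. From $\hat I_n$ to $I_n$.** This step compares $R_n/I_n$ with $A$ as in Example 5. Let $n\ge2$ and $V=\hat I_n/I_n$. By (3), $V_d=W_{n,d}^\perp/(W_{n,d}+G_{n,d})^\perp$, which is $0$ if and only if $G_{n,d}\subseteq W_{n,d}$. Since $G_{n,d}=0$ for $d>s$, $V$ lives in degrees $\le s$. So it has finite length, and $V=0$ if and only if $G_{n,d}\subseteq W_{n,d}$ for all $d\le s$. Since $\dim A=1<n$, $\hat I_n$ is nonzero in large degrees, where it agrees with $I_n$. So $I_n\ne0$.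

The sequence $0\to V\to R_n/I_n\to A\to0$ and $H^0_{\mathfrak m}(A)=0$, $H^1_{\mathfrak m}(V)=H^2_{\mathfrak m}(V)=0$ give
$$H^0_{\mathfrak m}(R_n/I_n)=V,\qquad H^1_{\mathfrak m}(R_n/I_n)=H^1_{\mathfrak m}(A)\ne0,$$
and there is no other local cohomology. So $\operatorname{depth}R_n/I_n$ is $1$ if $V=0$ and $0$ otherwise. By (F2), $\operatorname{pd}R_n/I_n$ is $n-1$ or $n$ respectively, and (F1) gives (a). Moreover $\operatorname{reg}R_n/I_n=\max(\operatorname{end}V,\operatorname{reg}A)$ with $\operatorname{end}V\le s$, and $\operatorname{reg}I_n=\operatorname{reg}R_n/I_n+1$.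

If $\kappa_n=0$, then $\operatorname{reg}A\le s$ by (4), so $\operatorname{reg}I_n\le s+1$. If in addition $\Theta_{n,s-1}$ is not injective, then $\operatorname{reg}A=s$ and equality holds. If $\kappa_n>0$, then $\operatorname{reg}A\ge s+1>\operatorname{end}V$, so $\operatorname{reg}I_n=\operatorname{reg}A+1\ge s+2$, with equality if $\kappa_n=1$ by Step 4. $\square$

**Example 8.** Let $\operatorname{char}K\ne2$, $n\ge3$, $\sigma_i=\sum_{k\ne i}X_k$ and $E_i=\langle1,\sigma_i\rangle$, $s=1$. Conditions (E1)–(E3) are clear for $\Pi=\mathrm{Sym}$. In degrees $0$ and $1$ we have $W_{n,d}=D_{n,d}$, so all gap elements lie in $W_{n,d}$ and $\operatorname{pd}I_n=n-2$. The map $\Theta_{n,1}$ goes from dimension $2n$ to dimension $n$, so it is not injective. An element of the kernel of $\Theta_{n,2}$ is a relation $\sum_iu_iX_i^{(2)}+\sum_iv_iX_i\sigma_i=0$. The coefficient of $X_iX_k$ is $v_i+v_k$. So $v_i+v_k=0$ for all $i\ne k$, and with three indices and $2\ne0$ this forces $v=0$, then $u=0$.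 So $\operatorname{reg}A=2$ and $\operatorname{reg}I_n=3$ for all $n\ge3$. The small system $v_i+v_k=0$ will return.

## 7. Powers of linear forms, and the indices missed by a monomial

We want gap elements that lie in $W_{n,d}$ for some $n$ and not for others. The first choice that suggests itself is to let $E_i$ be spanned by the divided powers $\sigma_i^{(j)}$, $0\le j\le s$, with $\sigma_i=\sum_{k\ne i}X_k$. This is closed under contraction and symmetric. The gap elements are the powers of $\sigma=X_1+\dots+X_n$, because $\pi^*\sigma_{i'}=\sigma$ when $i'\notin\pi([n])$. But (1) gives, for any $i$,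
$$\sigma^{(d)}=\sum_bX_i^{(b)}\sigma_i^{(d-b)}=\sum_b\Theta_{i,d}(\sigma_i^{(d-b)})\in W_{n,d}\qquad(d\le s).$$
So $G_{n,d}\subseteq W_{n,d}$ always, and $\operatorname{pd}I_n=n-2$ for all $n\ge2$. Enlarging $E_i$ only enlarges $W_{n,d}$, so these gap elements remain in it. The attempt breaks at a precise place: each summand $X_i^{(b)}\sigma_i^{(d-b)}$ is available on its own, because each power $\sigma_i^{(d-b)}$ belongs to $E_i$ on its own.

The way out is to put the top powers into $E_i$ only together with terms of lower degree. With $s=6$ we replace $\sigma_i^{(5)}$ by $B_i=\sigma_i^{(5)}+P_i$, where $P_i=\sum_{k\ne i}X_k^{(3)}$. Then in degree $6$ the element $X_i\sigma_i^{(5)}$ comes only in the combination $\Theta_{i,6}(B_i)=X_i\sigma_i^{(5)}+X_i^{(3)}P_i$. The monomials $X_i^{(3)}X_k^{(3)}$ are symmetric in $i$ and $k$, so cancelling them leads to the system $w_i+w_k=0$ of Example 8. That system forbids the use of the $B_i$ altogether when $\operatorname{char}K\ne2$. Closure under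 contraction then forces a correction $Y_i$ of $\sigma_i^{(6)}$ as well.

What can still produce $F=\sigma^{(6)}$ without the terms $X_i\sigma_i^{(5)}$? Let $M=\prod_{r=1}^lX_{j_r}^{(e_r)}$ be a monomial of degree $6$ with all $e_r\in\{1,2,3\}$. Its coefficient in $\sigma_i^{(6)}$ is $1$ if $i$ is missed by $M$ and $0$ otherwise. Its coefficient in $X_i^{(2)}\sigma_i^{(4)}$, respectively $X_i^{(3)}\sigma_i^{(3)}$, is $1$ if $X_i$ has exponent exactly $2$, respectively $3$. So in
$$\sum_{i=1}^n\bigl(\sigma_i^{(6)}-X_i^{(2)}\sigma_i^{(4)}-2X_i^{(3)}\sigma_i^{(3)}\bigr)$$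
the coefficient of $M$ is $n-l-\#\{r\mid e_r=2\}-2\,\#\{r\mid e_r=3\}=n-\sum_re_r=n-6$. On all such monomials this sum agrees with $(n-6)F$. If $n-6\ne0$ in $K$, it can be solved for $F$. If $n-6=0$ in $K$, it becomes a relation and says nothing about $F$. So one scalar can control both questions of Proposition 1.

In characteristic $0$ the scalar $n-6$ vanishes only once. For $\mathrm{Inc}$ we may also use the order of the indices. Let $L_i=\beta\sum_{k<i}X_k+\sum_{k>i}X_k$. Then $\sum_i\beta^{n-i}L_i^{(6)}$ has coefficient $\beta^6[n-6]_\beta$ on every squarefree monomial of degree $6$ with support $S$: if $i$ is the $j$-th element of $[n]\setminus S$, then $S$ has $i-j$ elements below $i$, so the contribution of $i$ is $\beta^{n-i}\beta^{i-j}=\beta^{n-j}$, and $\sum_{j=1}^{n-6}\beta^{n-j}=\beta^6[n-6]_\beta$. This is independent of $S$, and for $\beta=-1$ it vanishes exactly when $n$ is even.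

It remains to show that, with suitable $E_i$, there are no other relations.

## 8. The family with parameter $\beta$

We prove Theorem A. Let $\operatorname{char}K\ne2$, $\beta\ne0$, $s=6$. Take $\Pi=\mathrm{Inc}$, or, if $\beta=1$, $\Pi=\mathrm{Sym}$. Put $a_{ik}=1$ if $i<k$ and $a_{ik}=\beta$ if $k<i$. For $i\in[n]$, with all indices $k,m$ in $[n]\setminus\{i\}$, let
$$L_i=\sum_ka_{ik}X_k,\quad P_i=\sum_kX_k^{(3)},\quad Y_i=\sum_kX_k^{(3)}(L_i-a_{ik}X_k)+\sum_ka_{ik}X_k^{(4)},$$
$$A_i=L_i^{(6)}+Y_i,\qquad B_i=L_i^{(5)}+P_i .$$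
Let $E_i$ be the span of $A_i,B_i,L_i^{(4)},L_i^{(3)}$ and the low monomials
$$1,\quad X_k,\quad X_k^{(2)},\quad X_kX_m,\quad X_k^{(2)}X_m\qquad(k\ne m).$$
Note that $L_i^{(2)}$ and $L_i$ lie in $E_i$, since they are combinations of low monomials.

**Step 1. The conditions (E1)–(E3).** This makes Proposition 1 applicable. (E1) is clear. For (E2), fix $k\ne i$. The derivation $x_k\circ$ sends $X_k^{(3)}(L_i-a_{ik}X_k)$ to $X_k^{(2)}(L_i-a_{ik}X_k)$, because the second factor does not involve $X_k$. It sends $X_j^{(3)}(L_i-a_{ij}X_j)$ with $j\ne k$ to $a_{ik}X_j^{(3)}$, and $a_{ik}X_k^{(4)}$ to $a_{ik}X_k^{(3)}$. The sum is $x_k\circ Y_i=X_k^{(2)}(L_i-a_{ik}X_k)+a_{ik}P_i$. Hence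
$$x_k\circ A_i=a_{ik}B_i+X_k^{(2)}(L_i-a_{ik}X_k)\in E_i,$$
the last term being a combination of low monomials $X_k^{(2)}X_m$. Further $x_k\circ B_i=a_{ik}L_i^{(4)}+X_k^{(2)}$, $x_k\circ L_i^{(4)}=a_{ik}L_i^{(3)}$, $x_k\circ L_i^{(3)}=a_{ik}L_i^{(2)}$, and a contraction of a low monomial is a low monomial or $0$.

For (E3), $a_{\pi(i)\pi(k)}=a_{ik}$ for increasing $\pi$, and for all injective $\pi$ if $\beta=1$. So $\pi^*L_{\pi(i)}=L_i$, $\pi^*P_{\pi(i)}=P_i$ and $\pi^*Y_{\pi(i)}=Y_i$ (in the sums only the indices in $\pi([n])$ survive). Low monomials go to low monomials or $0$. Thus $\pi^*$ maps each generator of $E_{\pi(i)}^{(N)}$ to the corresponding generator of $E_i^{(n)}$ or to $0$.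

**Step 2. The gap elements.** This lists spanning elements of $G_{n,d}$. Let $i'\notin\pi([n])$ and $g=\#\{k\in[n]\mid\pi(k)<i'\}$. For increasing $\pi$ we have $\pi(k)<i'$ exactly for $k\le g$, so
$$\pi^*L_{i'}=\Lambda_g:=\beta\sum_{k\le g}X_k+\sum_{k>g}X_k,\qquad 0\le g\le n.$$
If $\beta=1$, all $\Lambda_g$ equal $\Lambda_0=X_1+\dots+X_n$, and the formula $\pi^*L_{i'}=\Lambda_0$ holds for $\Pi=\mathrm{Sym}$ too. Conversely, every $\Lambda_g$ occurs. Taking degree components of $\pi^*$ of the generators of $E_{i'}$, we see that $G_{n,d}$ is spanned by elements of the following kinds ($k\ne m$ in $[n]$):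

* $d=6$: $\Lambda_g^{(6)}$;
* $d=5$: $\Lambda_g^{(5)}$;
* $d=4$: $\Lambda_g^{(4)}$, and combinations of $X_k^{(3)}X_m$, $X_k^{(4)}$ (from $\pi^*Y_{i'}$);
* $d=3$: $\Lambda_g^{(3)}$, $\sum_kX_k^{(3)}$, $X_k^{(2)}X_m$;
* $d\le2$: elements of $D_{n,d}$.

**Step 3. $G_{n,d}\subseteq W_{n,d}$ for $d\le5$ and $n\ge2$.** This leaves only degree $6$. We have $X_k^{(d)}=\Theta_{k,d}(1)$ and $X_k^{(d-1)}X_m=\Theta_{k,d}(X_m)$. This settles $d\le2$, where these are all monomials, and all elements listed for $d=3,4$ other than the powers of $\Lambda_g$.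

For the powers, compare $\Lambda_g$ with $L_i=\beta\sum_{k<i}X_k+\sum_{k>i}X_k$: we have
$$\Lambda_{i-1}=L_i+X_i,\qquad\Lambda_i=L_i+\beta X_i\qquad(1\le i\le n).\tag{5}$$
So every $\Lambda_g$ has the form $L_i+\gamma X_i$, and $\Lambda_g^{(d)}=\sum_b\gamma^bX_i^{(b)}L_i^{(d-b)}$ by (1). If $d-b\le4$, then $X_i^{(b)}L_i^{(d-b)}=\Theta_{i,d}(L_i^{(d-b)})\in W_{n,d}$. For $d\le5$ the only other case is $d=5$, $b=0$, where
$$L_i^{(5)}=\Theta_{i,5}(B_i)-\sum_kX_i^{(2)}X_k^{(3)},\qquad X_k^{(3)}X_i^{(2)}=\Theta_{k,5}(X_i^{(2)}),$$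
so $L_i^{(5)}\in W_{n,5}$.

**Step 4. One element decides degree $6$.** Put $F_g=\Lambda_g^{(6)}$. This step reduces the inclusion $G_{n,6}\subseteq W_{n,6}$ to the single element $F_0$. First, $L_i^{(6)}=\Theta_{i,6}(A_i)-X_i^{(2)}Y_i\in W_{n,6}$, because $X_i^{(2)}Y_i$ is a combination of
$$X_k^{(3)}X_i^{(2)}X_m=\Theta_{k,6}(X_i^{(2)}X_m)\quad\text{and}\quad X_k^{(4)}X_i^{(2)}=\Theta_{k,6}(X_i^{(2)}).$$
For $b\ge2$, $X_i^{(b)}L_i^{(6-b)}=\Theta_{i,6}(L_i^{(6-b)})\in W_{n,6}$. So by (5) and (1), modulo $W_{n,6}$ only $b=1$ is left: $F_{i-1}\equiv X_iL_i^{(5)}$ and $F_i\equiv\beta X_iL_i^{(5)}$. Hence $F_i\equiv\beta F_{i-1}$, so $F_g\equiv\beta^gF_0$ for all $g$, and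
$$G_{n,6}\subseteq W_{n,6}\iff F_0=(X_1+\dots+X_n)^{(6)}\in W_{n,6}.\tag{6}$$

**Step 5. A linear system, with the low monomials eliminated.** From now on $n\ge7$. We determine all tuples $(z;p_i,w_i,q_i,c_i,\mu_i)_{i\in[n]}$, with scalars $z,p_i,w_i,q_i,c_i\in K$ and $\mu_i$ in the span of the low monomials of $E_i$, such that
$$zF_0+\sum_{i=1}^n\Theta_{i,6}\bigl(p_iA_i+w_iB_i+q_iL_i^{(4)}+c_iL_i^{(3)}+\mu_i\bigr)=0.\tag{7}$$
This answers both questions. A solution with $z\ne0$ exists if and only if $F_0\in W_{n,6}$. And the solutions with $z=0$ correspond bijectively to $\ker\Theta_{n,6}$, because $A_i,B_i,L_i^{(4)},L_i^{(3)}$ and the low monomials are linearly independent: in a vanishing combination the components of degrees $6$, $5$, $4$ show in turn that the coefficients of $A_i$, $B_i$, $L_i^{(4)}$ vanish, and then the coefficient of $L_i^{(3)}$ vanishes because $L_i^{(3)}$ contains $X_aX_bX_c$ with a nonzero coefficient, and this is not a low monomial.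

The map $\Theta_{i,6}$ sends the low monomials of $E_i$ bijectively onto the set $\mathcal M_i$ of monomials
$$X_i^{(6)},\quad X_i^{(5)}X_k,\quad X_i^{(4)}X_k^{(2)},\quad X_i^{(4)}X_kX_m,\quad X_i^{(3)}X_k^{(2)}X_m .$$
Each of these has its unique largest exponent at $i$, so the $\mathcal M_i$ are pairwise disjoint. Their union $\mathcal M$ consists of all monomials of degree $6$ of exponent types $(6),(5,1),(4,2),(4,1,1),(3,2,1)$. So $(\mu_i)$ is uniquely determined by the other entries of the tuple, and for given $(z,p,w,q,c)$ a suitable $(\mu_i)$ exists if and only if in (7) the coefficients of all monomials outside $\mathcal M$ vanish. The types outside $\mathcal M$ are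
$$(3,3),\ (3,1^3),\ (2^3),\ (2^2,1^2),\ (2,1^4),\ (1^6).$$

**Step 6. The coefficient of a monomial outside $\mathcal M$.** This turns (7) into one equation per monomial. Let $M=\prod_{r=1}^lX_{j_r}^{(e_r)}\notin\mathcal M$ with $j_1<\dots<j_l$, so all $e_r\in\{1,2,3\}$, and put $\epsilon_r=e_1+\dots+e_r$. Put $p_0=z$, $S_k=\sum_{i=0}^kp_i$, $S_{-1}=0$, $j_0=-1$, $j_{l+1}=n+1$. The coefficient of $M$ in the left side of (7) is the sum of the following contributions.

* For each $i\in\{0,\dots,n\}\setminus\{j_1,\dots,j_l\}$, say $j_r<i<j_{r+1}$: $p_i\beta^{\epsilon_r}$. For $i\ge1$ it comes from $L_i^{(6)}$, where each variable with index below $i$ carries a factor $\beta$. For $i=0$ it comes from $zF_0$ (here $r=0$ and $\epsilon_0=0$). The terms $X_i^{(2)}Y_i$ of $\Theta_{i,6}(A_i)$ involve only types $(3,2,1)$ and $(4,2)$, so only $\mathcal M$.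
* For each $i=j_r$: $\beta^{\epsilon_{r-1}}t_{e_r,j_r}$, where $t_{1,j}=w_j$, $t_{2,j}=q_j$, $t_{3,j}=c_j$. These come from $X_iL_i^{(5)}$, $X_i^{(2)}L_i^{(4)}$ and $X_i^{(3)}L_i^{(3)}$, each of which contains $M$ only if the exponent of $X_i$ is exactly $1$, $2$, $3$ respectively.
* $\delta_M=w_{j_1}+w_{j_2}$ if $M$ has type $(3,3)$, from the terms $X_i^{(3)}P_i$ of $\Theta_{i,6}(B_i)$ with $i=j_1$ and $i=j_2$. Put $\delta_M=0$ otherwise.

Since $\sum_{j_r<i<j_{r+1}}p_i=S_{j_{r+1}-1}-S_{j_r}$, the first kind adds up to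
$$\sum_{r=0}^l\beta^{\epsilon_r}\bigl(S_{j_{r+1}-1}-S_{j_r}\bigr)=\sum_{r=1}^l\beta^{\epsilon_{r-1}}\bigl(S_{j_r-1}-\beta^{e_r}S_{j_r}\bigr)+\beta^6S_n .$$
So the equation for $M$ is
$$\sum_{r=1}^l\beta^{\epsilon_{r-1}}y_{e_r,j_r}+\beta^6S_n+\delta_M=0,\qquad y_{e,j}:=S_{j-1}-\beta^eS_j+t_{e,j}.\tag{8}$$
For instance, for $n=7$ and $M=X_2^{(3)}X_5^{(3)}$ the coefficient is $(p_0+p_1)+\beta^3(p_3+p_4)+\beta^6(p_6+p_7)+c_2+\beta^3c_5+w_2+w_5$, and this equals $(S_1-\beta^3S_2+c_2)+\beta^3(S_4-\beta^3S_5+c_5)+\beta^6S_7+w_2+w_5$.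

**Step 7. Necessary conditions.** We solve (8) type by type. Write $[m]=[m]_\beta$.

Type $(1^6)$. For $1\le j<n$ choose a $6$-subset of $[n]$ that contains $j$ and not $j+1$. This is possible since $n-2\ge5$. Replacing $j$ by $j+1$ does not change its position $r$, so comparing the two equations gives $\beta^{r-1}(y_{1,j}-y_{1,j+1})=0$. Hence $y_{1,j}=\eta$ for all $j$, and then (8) reads $[6]\eta+\beta^6S_n=0$.

Type $(2,1^4)$ with exponent $2$ at $j$ in position $r$. The positions before $r$ contribute $[r-1]\eta$, and the $5-r$ positions after $r$ contribute $\beta^{r+1}[5-r]\eta$. Using $\beta^6S_n=-[6]\eta$,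
$$[r-1]\eta+\beta^{r-1}y_{2,j}+\beta^{r+1}[5-r]\eta=[6]\eta .$$
Since $[6]=[r-1]+\beta^{r-1}[2]+\beta^{r+1}[5-r]$, we get $y_{2,j}=[2]\eta$ for all $j$.

Type $(3,1^3)$ with exponent $3$ at $j$ in position $r$. In the same way $[r-1]\eta+\beta^{r-1}y_{3,j}+\beta^{r+2}[4-r]\eta=[6]\eta$, so $y_{3,j}=[3]\eta$ for all $j$.

Type $(3,3)$ at $j<k$. Here $[3]\eta+\beta^3[3]\eta+\beta^6S_n+w_j+w_k=0$. Since $[3]+\beta^3[3]=[6]$, this says $w_j+w_k=0$ for all $j<k$. As $\operatorname{char}K\ne2$ and $n\ge3$, $w=0$, exactly as in Example 8.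

With $w=0$, the equations $y_{1,j}=\eta$ become
$$S_{j-1}=\beta S_j+\eta\quad(1\le j\le n),\qquad S_n=-\beta^{-6}[6]\eta .\tag{9}$$
Iterating from $S_n$ down to $S_0$,
$$z=S_0=\beta^nS_n+[n]\eta=\bigl([n]-\beta^{n-6}[6]\bigr)\eta=[n-6]_\beta\,\eta .\tag{10}$$
So $S$, hence $z$ and $p$, then $w=0$, then $q$ and $c$ (from $y_{2,j}=[2]\eta$ and $y_{3,j}=[3]\eta$), and finally $\mu$, are all determined by $\eta$. As a check against Section 7, (9) gives $p_{j-1}=S_{j-1}-S_{j-2}=\beta(S_j-S_{j-1})=\beta p_j$ for $2\le j\le n$, so $p_i=\beta^{n-i}p_n$.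

**Step 8. Every $\eta$ occurs.** This shows that the solution space is exactly one-dimensional. Given $\eta\in K$, define $S_n,\dots,S_0$ by (9), $z=p_0=S_0$, $p_i=S_i-S_{i-1}$, $w=0$, and $q_j,c_j$ by $y_{2,j}=[2]\eta$, $y_{3,j}=[3]\eta$. Then $y_{e,j}=[e]\eta$ for $e=1,2,3$ and all $j$. Repeated use of $[a+b]=[a]+\beta^a[b]$ gives $\sum_r\beta^{\epsilon_{r-1}}[e_r]=[6]$, and $\beta^6S_n=-[6]\eta$, $\delta_M=0$. So (8) holds for every $M\notin\mathcal M$, including types $(2^3)$ and $(2^2,1^2)$, and by Step 5 a suitable $\mu$ exists. The tuple is nonzero if $\eta\ne0$, since $\eta=y_{1,j}=S_{j-1}-\beta S_j+w_j$ can be read off from it. In particular, if $\eta\neq0$ and $z=0$, then $p\ne0$, since otherwise all $S_j$ would be $0$ and $\eta=0$.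

So the solution space of (7) is one-dimensional with parameter $\eta$, and $z=[n-6]_\beta\,\eta$. Therefore:

* If $[n-6]_\beta\ne0$, then $z=0$ forces $\eta=0$, so $\kappa_n=0$. For $\eta\ne0$ we have $z\ne0$, so $F_0\in W_{n,6}$.
* If $[n-6]_\beta=0$, then $z=0$ in every solution, so $\kappa_n=1$ and $F_0\notin W_{n,6}$.

**Step 9. $\Theta_{n,5}$ is not injective, and the end of the proof.** Non-injectivity is what gives equality in Proposition 1(b) when $\kappa_n=0$. The component of $A_i$ of degree $6$ is dropped in degree $5$, so $\Theta_{i,5}(A_i)=X_iY_i$. This is a combination of $X_k^{(3)}X_iX_m=\Theta_{k,5}(X_iX_m)$ and $X_k^{(4)}X_i=\Theta_{k,5}(X_i)$ with $k\ne i$. The resulting relation has the entry $A_i\ne0$ in the summand $E_i$, so it is a nonzero element of $\ker\Theta_{n,5}$.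

Now apply Proposition 1 with $s=6$ and $n\ge7$. If $[n-6]_\beta\ne0$, then $G_{n,d}\subseteq W_{n,d}$ for all $d\le6$ by Step 3 and (6), so $\operatorname{pd}I_n=n-2$, and $\kappa_n=0$ gives $\operatorname{reg}I_n=7$. If $[n-6]_\beta=0$, then $G_{n,6}\not\subseteq W_{n,6}$, so $\operatorname{pd}I_n=n-1$, and $\kappa_n=1$ gives $\operatorname{reg}I_n=8$. $\square$

## 9. Characteristic two

The hypothesis $\operatorname{char}K\ne2$ was used at one point only: to conclude $w=0$ from $w_j+w_k=0$. In characteristic $2$ these equations say that all $w_j$ equal one scalar $w$. Then $S_{j-1}=\beta S_j+\eta-w$, and (10) becomes $z=[n-6]_\beta\eta-[n]_\beta w$. All equations (8) can be solved for every pair $(\eta,w)$, since $\delta_M=2w=0$. The solution space is two-dimensional, so $\kappa_n\ge1$ for every $n\ge7$, and Proposition 1(b) gives $\operatorname{reg}I_n\ge8$ for all of them. The switch between $7$ and $8$ is lost.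

So we change the family and use the constant solution instead of forbidding it. With $s=5$, each index $i$ should contribute to a squarefree monomial with support $S$ exactly once: through $\sigma_i^{(5)}$ if $i\notin S$, and through $X_i\sigma_i^{(4)}$ if $i\in S$. The scalar that decides is then $n$ modulo $2$. We now prove Theorem B.

Let $\operatorname{char}K=2$, $\Pi=\mathrm{Sym}$, $s=5$. With indices in $[n]\setminus\{i\}$ put $\sigma_i=\sum_kX_k$, $P_i=\sum_kX_k^{(2)}$ and $Y_i=P_i\sigma_i$. Since $X_k^{(2)}X_k=3X_k^{(3)}=X_k^{(3)}$ and $X_kX_k=2X_k^{(2)}=0$,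
$$Y_i=\sum_kX_k^{(3)}+\sum_{k\ne m}X_k^{(2)}X_m,\qquad X_k\sigma_i=\sum_{m\ne k}X_kX_m .$$
Put $A_i=\sigma_i^{(5)}+Y_i$, $B_i=\sigma_i^{(4)}+P_i$, and let $E_i$ be the span of
$$A_i,\quad B_i,\quad\sigma_i^{(3)},\quad\sigma_i^{(2)},\quad X_k\sigma_i,\quad X_k,\quad1 .$$

**Step 1. The conditions (E1)–(E3).** (E1) is clear. For (E2), the derivation rule gives $x_k\circ Y_i=X_k\sigma_i+P_i$, so $x_k\circ A_i=B_i+X_k\sigma_i$. Further $x_k\circ B_i=\sigma_i^{(3)}+X_k$, $x_k\circ\sigma_i^{(a)}=\sigma_i^{(a-1)}$ with $\sigma_i=\sum_kX_k\in E_i$, and $x_m\circ(X_k\sigma_i)=\delta_{km}\sigma_i+X_k$. All these lie in $E_i$. For (E3), $\pi^*\sigma_{\pi(i)}=\sigma_i$ and $\pi^*P_{\pi(i)}=P_i$, so $\pi^*$ maps each generator to the corresponding generator or to $0$.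

**Step 2. The gap elements.** Let $n\ge6$, $\sigma=X_1+\dots+X_n$, $F=\sigma^{(5)}$. For $i'\notin\pi([n])$ we have $\pi^*\sigma_{i'}=\sigma$. So $G_{n,5}$ is spanned by $F$, $G_{n,4}$ by $\sigma^{(4)}$, and $G_{n,3}$ by $\sigma^{(3)}$ and $\sum_kX_k^{(3)}+\sum_{k\ne m}X_k^{(2)}X_m$.

**Step 3. Degrees $d\le4$ for odd $n$.** We show $G_{n,d}\subseteq W_{n,d}$ for $d\le4$ if $n$ is odd. As before, $X_k^{(d)}=\Theta_{k,d}(1)$ and $X_k^{(d-1)}X_m=\Theta_{k,d}(X_m)$ lie in $W_{n,d}$. This settles $d\le2$ and the second generator of $G_{n,3}$. Also $\sigma^{(3)}=\sum_bX_i^{(b)}\sigma_i^{(3-b)}=\sum_b\Theta_{i,3}(\sigma_i^{(3-b)})\in W_{n,3}$. For $d=4$, fix $i$. The terms with $b\ge1$ of $\sigma^{(4)}=\sum_bX_i^{(b)}\sigma_i^{(4-b)}$ lie in $W_{n,4}$, and $\Theta_{i,4}(B_i)=\sigma_i^{(4)}+X_i^{(2)}P_i$. So $\sigma^{(4)}\equiv\sigma_i^{(4)}\equiv X_i^{(2)}P_i$ modulo $W_{n,4}$, for each $i$. Summing over all $i$,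
$$n\,\sigma^{(4)}\equiv\sum_i\sum_{k\ne i}X_i^{(2)}X_k^{(2)}=2\sum_{i<k}X_i^{(2)}X_k^{(2)}=0\pmod{W_{n,4}}.$$
For odd $n$ this gives $\sigma^{(4)}\in W_{n,4}$.

**Step 4. The linear system in degree $5$.** Consider relations
$$zF+\sum_i\Theta_{i,5}\Bigl(p_iA_i+w_iB_i+q_i\sigma_i^{(3)}+c_i\sigma_i^{(2)}+\sum_kb_{ik}X_k\sigma_i+\mu_i\Bigr)=0,\quad\mu_i\in\langle1,X_k\rangle.\tag{11}$$
The maps $\Theta_{i,5}$ send $1$ and $X_k$ to $X_i^{(5)}$ and $X_i^{(4)}X_k$. These are pairwise distinct for all $i,k$ and are all the monomials of types $(5)$ and $(4,1)$. So $\mu$ is uniquely determined by the rest, and it exists if and only if the coefficients of all monomials of the other types $(1^5),(2,1^3),(2^2,1),(3,2),(3,1^2)$ vanish. The pieces that can contribute are $zF$ and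
$$\begin{aligned}\Theta_{i,5}(A_i)&=\sigma_i^{(5)}+\sum_kX_i^{(2)}X_k^{(3)}+\sum_{k\ne m}X_i^{(2)}X_k^{(2)}X_m,\\ \Theta_{i,5}(B_i)&=X_i\sigma_i^{(4)}+\sum_kX_i^{(3)}X_k^{(2)},\end{aligned}$$
$\Theta_{i,5}(\sigma_i^{(3)})=X_i^{(2)}\sigma_i^{(3)}$, $\Theta_{i,5}(\sigma_i^{(2)})=X_i^{(3)}\sigma_i^{(2)}$, and $\Theta_{i,5}(X_k\sigma_i)=\sum_{m\ne k,i}X_i^{(3)}X_kX_m$.

Let $\mathcal P=z+\sum_ip_i$. The terms $zF$ and $p_i\sigma_i^{(5)}$ together contribute $z+\sum_{i\notin S}p_i=\mathcal P+\sum_{i\in S}p_i$ to a monomial with support $S$, because $2=0$. For pairwise distinct indices, the coefficients of $X_aX_bX_cX_fX_g$, $X_j^{(2)}X_aX_bX_c$, $X_j^{(2)}X_k^{(2)}X_a$, $X_j^{(3)}X_k^{(2)}$ and $X_j^{(3)}X_aX_b$ give, in this order,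
$$\mathcal P+\sum_{x\in\{a,b,c,f,g\}}(p_x+w_x)=0,\tag{12}$$
$$\mathcal P+p_j+q_j+\sum_{x\in\{a,b,c\}}(p_x+w_x)=0,\tag{13}$$
$$\mathcal P+(p_j+p_k+p_a)+(p_j+p_k)+w_a+q_j+q_k=0,\tag{14}$$
$$\mathcal P+(p_j+p_k)+p_k+w_j+q_k+c_j=0,\tag{15}$$
$$\mathcal P+(p_j+p_a+p_b)+w_a+w_b+c_j+b_{ja}+b_{jb}=0.\tag{16}$$
In (14) the second bracket comes from $X_j^{(2)}Y_j$ and $X_k^{(2)}Y_k$. In (15) the single $p_k$ comes from $X_k^{(2)}Y_k$, the $w_j$ from $X_j^{(3)}P_j$, the $q_k$ from $X_k^{(2)}\sigma_k^{(3)}$, and the $c_j$ from $X_j^{(3)}\sigma_j^{(2)}$; the $b_{jk}$ do not occur, since $X_k\sigma_j$ contains no $X_k^{(2)}$ in characteristic $2$. In (16), $w_a$ and $w_b$ come from $X_a\sigma_a^{(4)}$ and $X_b\sigma_b^{(4)}$.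

**Step 5. Solving it.** Since $n\ge6$, comparing (12) for two $5$-subsets that differ in one element shows that $p_x+w_x=\rho$ does not depend on $x$. Then $\mathcal P=5\rho=\rho$. Now (13) reads $\rho+p_j+q_j+3\rho=0$, so $q_j=p_j$. In (14), $p_j+p_k$ occurs twice and $p_a+w_a=\rho$, so what remains is $\rho+\rho+p_j+p_k=0$; thus $p_x=p$ is constant. In (15) we get $\rho+(p_j+w_j)+2p_k+q_k+c_j=p+c_j$, so $c_j=p$. In (16) we get $\mathcal P+p+2\rho+p+b_{ja}+b_{jb}=0$, so $b_{ja}+b_{jb}=\mathcal P$ for all $a\ne b$ different from $j$. Adding the three equations for a triple $a,b,c$ gives $0=3\mathcal P=\mathcal P$. So $b_{ja}=b_j$ does not depend on $a$. Hence $\rho=0$, $w=q=c=p$, and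
$$z+np=\mathcal P=0.\tag{17}$$
Conversely, let all $p_x=w_x=q_x=c_x=p$, $b_{jx}=b_j$, and let (17) hold. Then $\mathcal P=0$ and the left sides of (12)–(16) are $10p$, $8p$, $8p$, $6p$ and $6p+2b_j$, all zero.

The $b_i$ do not affect the elements of $E_i$ in (11), since $\sum_kb_iX_k\sigma_i=b_i\sigma_i\sigma_i=2b_i\sigma_i^{(2)}=0$. So the arguments of the $\Theta_{i,5}$ depend only on $p$ and $\mu$, and $\mu$ depends only on the rest. In particular, if $z=p=0$, then (11) reduces to $\sum_i\Theta_{i,5}(\mu_i)=0$, so $\mu=0$ and all arguments vanish. Hence: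

* $n$ odd: (17) reads $z=p$. So $z=0$ forces $p=0$, all arguments vanish, and $\kappa_n=0$. Taking $z=p=1$ shows $F\in W_{n,5}$.
* $n$ even: (17) reads $z=0$. So $F\notin W_{n,5}$. Taking $p=1$ gives a nonzero kernel element, since its entry in $E_i$ has degree-$5$ component $\sigma_i^{(5)}\ne0$. Every kernel element is a multiple of it, so $\kappa_n=1$.

**Step 6. $\Theta_{n,4}$ is not injective, and the end of the proof.** In degree $4$,
$$\Theta_{i,4}(A_i)=X_iY_i=\sum_{k\ne i}\Bigl(X_k^{(3)}X_i+X_k^{(2)}X_i\sum_{m\ne i,k}X_m\Bigr)=\sum_{k\ne i}\Theta_{k,4}(X_i+X_i\sigma_k),$$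
a relation with the nonzero entry $A_i$ in $E_i$ and all other entries in $E_k$, $k\ne i$. So $\Theta_{n,4}$ is not injective. Apply Proposition 1 with $s=5$ and $n\ge6$. For odd $n$, Steps 3 and 5 give $G_{n,d}\subseteq W_{n,d}$ for all $d\le5$ and $\kappa_n=0$, so $(\operatorname{pd}I_n,\operatorname{reg}I_n)=(n-2,6)$. For even $n$, $G_{n,5}\not\subseteq W_{n,5}$ and $\kappa_n=1$, so $(\operatorname{pd}I_n,\operatorname{reg}I_n)=(n-1,7)$. $\square$

## 10. Parity, residues modulo $p$, and roots of unity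

We deduce Corollary C. In Theorem A the condition $[n-6]_\beta=0$ reads as follows for three choices of $\beta$ ($n\ge7$).

* $\beta=-1$: $[m]_{-1}$ is $1$ for odd $m$ and $0$ for even $m$, so the condition holds if and only if $n$ is even.
* $\beta=1$ and $\operatorname{char}K=p>2$: $[n-6]_1=n-6$, so the condition is $n\equiv6\bmod p$.
* $\beta$ a primitive $m$-th root of unity, $m\ge2$: $[n-6]_\beta=(\beta^{n-6}-1)/(\beta-1)$, so the condition is $n\equiv6\bmod m$.

In each case $n-1-\operatorname{pd}I_n$ takes both values $0$ and $1$ infinitely often, and $\operatorname{reg}I_n$ takes both values $7$ and $8$ infinitely often. By Example 3, neither $\operatorname{pd}I_n$ nor $\operatorname{reg}I_n$ is eventually linear. The same holds in Theorem B.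

For $\Pi=\mathrm{Inc}$ and any field $K$: if $\operatorname{char}K\ne2$, use Theorem A with $\beta=-1$, which gives $(n-2,7)$ for odd $n\ge7$ and $(n-1,8)$ for even $n\geq 7$. If $\operatorname{char}K=2$, use Theorem B, whose chain is $\mathrm{Inc}$-invariant by Section 1. For $\Pi=\mathrm{Sym}$ and $\operatorname{char}K=p>0$: if $p$ is odd, use Theorem A with $\beta=1$, and if $p=2$, use Theorem B.

For the periods, let $\beta$ be a primitive $m$-th root of unity, with $\operatorname{char}K\ne2$. For $n\ge7$, $(n-\operatorname{pd}I_n,\operatorname{reg}I_n)$ is $(1,8)$ if $n\equiv6\bmod m$ and $(2,7)$ otherwise. Each of the two functions singles out exactly one residue class modulo $m$, so a shift by $q$ preserves it for $n\gg0$ if and only if $m\mid q$, and the exact period is $m$. The same argument with $\beta=1$ and $\operatorname{char}K=p>2$, and with Theorem B for $p=2$, gives $\mathrm{Sym}$-invariant chains of exact period $p$. $\square$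

The conjecture therefore cannot be repaired by replacing "linear" by "linear on each residue class modulo $q$" with $q$ below a universal bound. Since $n-\operatorname{pd}I_n$ and $\operatorname{reg}I_n$ are bounded in these examples, such a statement would make both functions eventually periodic with period $q$, so $q$ would be a multiple of $m$ (respectively $p$), and these are unbounded over the examples.

For $\Pi=\mathrm{Sym}$ and $\operatorname{char}K=0$ nothing is claimed. Theorem A is available for $\mathrm{Sym}$ only with $\beta=1$, where $[n-6]_\beta=n-6$ is nonzero for all $n\ge7$ in characteristic $0$. So this chain has $(\operatorname{pd}I_n,\operatorname{reg}I_n)=(n-2,7)$ for all $n\ge7$ and gives no counterexample there.
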